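# Where a long random loop returns: one window of the Green function, weighed twice

## 1. A window of the Green function at two weights

Let $P$ be a symmetric Markov kernel on a countable set $V$, invariant under a group of permutations that acts transitively on $V$. Fix $o\in V$ and write $p_n(x,y)=P^n(x,y)$. For integers $K<N$ and a weight $z>0$, look at even times only and form
$$g_z(x,y)=\sum_{K\le k\le N}z^k\,p_{2k}(x,y),\qquad B(z)=g_z(o,o).$$
Three features of this kernel carry the whole talk.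

First, $p_{2k}$ is the matrix of $(P^k)^2$, so $g_z$ is positive semidefinite. By transitivity its diagonal is constantly $B(z)$. Hence $0\le g_z(x,y)\le B(z)$, and $h_z=g_z/B(z)$ is the matrix of inner products of a family of unit vectors indexed by vertices.

Second, applying $zP^2$ to $g_z$ shifts the window by one, so $zP^2g_z-g_z$ consists of two end terms only. If these are small, $g_z$ is almost an eigenfunction of $P^2$ with eigenvalue $z^{-1}$.

Third, everything is monotone in $z$. If $z_1<z_2$ and a measure on paths is built with weights that are powers of $z$ times nonnegative coefficients, then the $z_1$-measure lies below the $z_2$-measure.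

Now choose $z_1<z_2$ so that the masses are very unequal: $B_1=\delta B_2$ with $B_\iota=B(z_\iota)$ and $\delta$ small. Suppose we can build path measures $M_1\le M_2$ of masses about $B_1$ and $B_2$, and a functional $\zeta\ge0$ of paths, such that $\zeta$ is concentrated near the value $B_2$ under $M_2$, while $\int\zeta\,dM_1\approx B_1^2$, that is, $\zeta$ has mean only about $B_1=\delta B_2$ under the normalized $M_1$. Then most of $M_1$ sits on paths with $\zeta\le B_2/2$, where $M_2$ has almost no mass, and $M_1\le M_2$ is violated. We shall reach a conflict of masses of this kind twice: literally in this form when the spectral radius is less than $1$, and in a different form, through killing the walk near two vertices, when it equals $1$.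

The construction serves to prove the following: a random walk conditioned to be back at $o$ at a large time $n$ does not visit $o$ at intermediate times, times that are far both from $0$ and from $n$. From this one reads off the limit law of all its return times. The next section makes this precise.

## 2. Return times of a long loop and their limit law

Let $G$ be a locally finite, connected, infinite graph that is transitive (its automorphisms act transitively on vertices) and transient (simple random walk returns to its start only finitely often, almost surely). Let $X$ be simple random walk from $X_0=o$, and put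
$$u_n=\mathbb P[X_n=o],\qquad f_n=\mathbb P[X_n=o,\ X_k\ne o\text{ for }1\le k<n],$$
$$U(z)=\sum_{n\ge0}u_nz^n,\qquad F(z)=\sum_{n\ge1}f_nz^n,\qquad \rho=\limsup_n u_n^{1/n},\qquad \mathsf d=\gcd\{n\ge1:u_n>0\}.$$
Here $\rho$ is the spectral radius and $\mathsf d$ the period. It is $1$ or $2$, since $u_2>0$. It is known that $F(\rho^{-1})<1$ for transient transitive graphs; we take this as given.

On the event $X_n=o$ (with $\mathsf d\mid n$), list the return times from the left, $0=s_0<s_1<s_2<\cdots$, and from the right, $0=l_0<l_1<\cdots$: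
$$s_{i+1}=\min\{k>s_i:X_k=o\},\qquad l_{i+1}=\min\{k>l_i:X_{n-k}=o\}.$$
Keep those at most $n/2$: let $\alpha=\max\{k\ge0:s_k\le n/2\}$, $\beta=\max\{k\ge0:l_k\le n/2\}$ and
$$\mathsf V_n=\big((s_1,\ldots,s_\alpha,0,0,\ldots),(l_1,\ldots,l_\beta,0,0,\ldots)\big).$$

**The candidate limit.** Let $\xi_1,\xi_2,\dots$ be i.i.d. with $\mathbb P[\xi_i=k]=f_k\rho^{-k}/F(\rho^{-1})$, let $T_j=\xi_1+\dots+\xi_j$, and let $L$ be independent and geometric, $\mathbb P[L=m]=(1-F(\rho^{-1}))F(\rho^{-1})^m$ for $m\ge0$. Let $(\hat T_1,\dots,\hat T_{\hat L},0,\dots)$ be an independent copy of $(T_1,\dots,T_L,0,\dots)$. The conjecture, stated in Pengfei Tang, "Return probabilities on nonunimodular transitive graphs", arXiv:2106.03174 (2021), says that $\mathsf V_n$, conditioned on $X_n=o$, converges in distribution to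
$$\big((T_1,\ldots,T_L,0,0,\ldots),(\hat T_1,\ldots,\hat T_{\hat L},0,0,\ldots)\big)\qquad\text{as }n\to\infty,\ \mathsf d\mid n.$$
We prove that it is true.

**Example (the $3$-regular tree).** Let $H(z)$ be the generating function of the time to go from a vertex to a given neighbor. Considering the first step, $H=\frac z3+\frac{2z}3H^2$, and $F(z)=zH(z)$, so
$$F(z)=\tfrac34\Big(1-\sqrt{1-\tfrac89z^2}\Big),\qquad \rho^2=\tfrac89,\qquad F(\rho^{-1})=\tfrac34 .$$
(This gives the value of $\rho$: the singularity of $F$ is at $z^2=9/8$, and $U=1/(1-F)$ with $F\le\frac34$ on $[0,\rho^{-1}]$ has no earlier one on the positive axis, where a power series with nonnegative coefficients has its first singularity.) In the limit law, $L$ has $\mathbb P[L=m]=\frac14(\frac34)^m$, and $\mathbb P[\xi=2j]$ is the coefficient of $w^j$ in $1-\sqrt{1-w}$; for instance $\mathbb P[\xi=2]=\frac12$, in agreement with $\frac13\cdot\frac98\big/\frac34$. By hand, $f_2=\frac13$ and $f_4=1\cdot\frac23\cdot\frac13\cdot\frac13=\frac2{27}$,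 so $u_4=f_4+f_2^2=\frac5{27}$, and the probability of no return inside a loop of length $4$ is $f_4/u_4=\frac25$. The theorem says that $f_n/u_n$ tends to $(1-\frac34)^2=\frac1{16}$.

The proof works in the following generality.

**Hypothesis (H).** $V$ is countably infinite; $P$ is a symmetric, irreducible Markov kernel on $V$, of finite range (each $x$ has finitely many $y$ with $P(x,y)>0$), invariant under a group of permutations acting transitively on $V$. The symbols $u_n,f_n,U,F(\cdot),\rho,\mathsf d$ are defined as above for the chain with kernel $P$ (again $u_2=\sum_yP(o,y)^2>0$). We write $F:=F(\rho^{-1})$.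

A transitive graph is regular, so simple random walk on it is symmetric, and (H) holds for simple random walk on a transient transitive graph. Unimodularity plays no role. When $F<1$, the identity $U=1/(1-F(\cdot))$ on $[0,\rho^{-1})$ and monotone convergence give
$$U(\rho^{-1})=\frac1{1-F}<\infty .$$

**Theorem 1.** Assume (H) and $F<1$. Along $n\to\infty$, $\mathsf d\mid n$:

1. $u_{n-\mathsf d}/u_n\to\rho^{-\mathsf d}$.
2. The following condition holds:
$$\lim_{K\to\infty}\limsup_n\sum_{K\le k\le n-K}\frac{u_ku_{n-k}}{u_n}=0.\tag{S}$$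
 Equivalently (by part 1), $\sum_{k=0}^nu_ku_{n-k}/u_n\to2U(\rho^{-1})$.
3. $f_n/u_n\to(1-F)^2$.
4. The conditional law of $\mathsf V_n$ given $X_n=o$ converges in total variation to the law of the candidate limit.

In particular the conjecture holds.

The summand $u_ku_{n-k}/u_n$ is $\mathbb P[X_k=o\mid X_n=o]$, so (S) bounds the expected number of visits to $o$ at intermediate times. The equivalence in part 2 is immediate from part 1: the terms with $k<K$ sum to $\sum_{k<K}u_ku_{n-k}/u_n\to\sum_{k<K}u_k\rho^{-k}$, likewise those with $k>n-K$, so the limsup (liminf) of the full sum is $2\sum_{k<K}u_k\rho^{-k}$ plus the limsup (liminf) of the middle sum; now let $K\to\infty$.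

## 3. Ratio limits from the spectral measure

This section proves part 1, without using $F<1$.

**Step 1: the spectrum.** *We identify $\rho$ with an operator norm.* $P$ is self-adjoint on $\ell^2(V)$ with norm at most $1$. By the spectral theorem there is a measure $\mu$ on $[-1,1]$, the spectral measure at $\delta_o$, with $u_n=\int t^n\,d\mu$. The spectral measure at $\delta_x$ has moments $p_n(x,x)=u_n$, hence is also $\mu$. If an open set $A$ misses $\operatorname{supp}\mu$, its spectral projection $E(A)$ satisfies $\|E(A)\delta_x\|^2=\mu(A)=0$ for every $x$, so $E(A)=0$. Thus $\operatorname{spec}P=\operatorname{supp}\mu$, and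
$$\|P\|=\max|\operatorname{supp}\mu|=\lim_k\Big(\int t^{2k}d\mu\Big)^{1/2k}=\lim_ku_{2k}^{1/2k}=\rho,$$
the last equality because also $u_n\le\|P\|^n$ for all $n$.

**Step 2: even times.** *Log-convexity gives the ratio limit along even times.* Put $v_k=u_{2k}$ and $\varrho=\rho^2$. Then $v_k\ge u_2^k>0$ and, by Cauchy–Schwarz for $v_k=\int t^{2k}d\mu$, $v_k^2\le v_{k-1}v_{k+1}$. So
$$r_k:=\frac{v_k}{v_{k+1}}\ \text{ is nonincreasing},\qquad r_k\downarrow\frac1\varrho,\qquad r_k\le r_0=\frac1{u_2};$$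
the limit is $1/\varrho$ because the limit of the ratios $v_{k+1}/v_k$ equals $\lim v_k^{1/k}=\varrho$. If $\mathsf d=2$ this is part 1.

**Step 3: the aperiodic case.** *We show that the spectrum stays away from $-\rho$, so that odd times behave like even ones.* If $S$ is bounded and self-adjoint with nonnegative entries, then $|\langle f,Sf\rangle|\le\langle|f|,S|f|\rangle$, so $\|S\|=\sup\operatorname{spec}S$. Let $\mathsf d=1$ and choose $m$ odd with $\epsilon:=u_m>0$. As $P^m(x,x)=\epsilon$ for all $x$, the operator $S=P^m-\epsilon I$ has nonnegative entries, so $\|S\|=\sup\operatorname{spec}S\le\rho^m-\epsilon$. Hence $\operatorname{spec}P^m\subset[2\epsilon-\rho^m,\rho^m]$. Since $m$ is odd, $\operatorname{spec}P\subset[-\rho',\rho]$ with $\rho'=\max(0,\rho^m-2\epsilon)^{1/m}<\rho$. As $\max|\operatorname{supp}\mu|=\rho$, we get $\rho\in\operatorname{supp}\mu$.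

Let $u_n^+=\int_{[0,\rho]}t^n\,d\mu$; then $u_n=u_n^++O(\rho'^n)$. The sequence $u^+$ is log-convex, and its growth rate is $\rho$ because $\mu$ charges every neighborhood of $\rho$. So $u_{n+1}^+/u_n^+\uparrow\rho$, and since $\rho'<\rho$ we have $u_n\sim u_n^+$ and $u_{n+1}/u_n\to\rho$. In particular $u_n>0$ for large $n$. $\square$

## 4. Few intermediate returns imply the limit law

Here we assume (S) and deduce parts 3 and 4.

**Step 1: part 3.** *We find the limit of $f_n/u_n$ by splitting a loop that avoids $o$ at intermediate times.* Let $a_n=u_n\rho^{-n}$ and $g_n=f_n\rho^{-n}\le a_n$ for $n\in\mathsf d\mathbb Z$, both zero for negative indices. Both are in $\ell^1$ as $U(\rho^{-1})<\infty$, and the renewal equation reads $(\delta_0-g)*a=\delta_0$. By part 1, $a_{n-i}/a_n\to1$ for fixed $i\in\mathsf d\mathbb Z$.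

Let $n_r\to\infty$ in $\mathsf d\mathbb Z$. By a diagonal argument, after passing to a subsequence, $c_m=\lim_rg_{n_r+m}/a_{n_r+m}\in[0,1]$ exists for all $m\in\mathsf d\mathbb Z$. Let $n=n_r+m>2K$. If $X_n=o$ and $X_k\ne o$ for $K\le k\le n-K$, let $i<K$ be the last visit before time $K$ and $n-j$, $j<K$, the first visit after time $n-K$. Thus
$$\sum_{0\le i,j<K}u_iu_jf_{n-i-j}=\mathbb P[X_n=o,\ X_k\ne o\text{ for }K\le k\le n-K]\in\Big[u_n-\sum_{K\le k\le n-K}u_ku_{n-k},\ u_n\Big],\tag{1}$$
the lower bound being a union bound. Divide by $u_n$. For $i,j\in\mathsf d\mathbb Z$,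
$$\frac{u_iu_jf_{n-i-j}}{u_n}=a_ia_j\,\frac{g_{n-i-j}}{a_{n-i-j}}\cdot\frac{a_{n-i-j}}{a_n}\longrightarrow a_ia_jc_{m-i-j}\qquad(r\to\infty),$$
and other terms vanish. Letting $r\to\infty$ and then $K\to\infty$, (S) gives $\sum_{i,j\ge0}a_ia_jc_{m-i-j}=1$ for every $m$, that is, $a*a*c\equiv1$. Since $a,g\in\ell^1$ and $c$ is bounded, we may convolve with $(\delta_0-g)^{*2}$: the left side becomes $c$ and the right side the constant $(1-\sum g)^2=(1-F)^2$. As every sequence $n_r$ has a subsequence with this limit, $f_n/u_n\to(1-F)^2$.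

**Step 2: part 4.** *We compute the limit of each point probability.* Fix $0<s_1<\dots<s_a$ and $0<l_1<\dots<l_b$ (with $s_0=l_0=0$), and let $n>2\max(s_a,l_b)$. On $X_n=o$, the event $\mathsf V_n=(s,l)$ says that the return times in $(0,n/2]$ are exactly the $s_i$ and those in $[n/2,n)$ exactly the $n-l_j$. So there is no return strictly between $s_a$ and $n-l_b$, and
$$\mathbb P[\mathsf V_n=(s,l)\mid X_n=o]=\prod_{i}f_{s_i-s_{i-1}}\prod_jf_{l_j-l_{j-1}}\cdot\frac{f_{n-s_a-l_b}}{u_n}\longrightarrow\prod_if_{s_i-s_{i-1}}\prod_jf_{l_j-l_{j-1}}\,\rho^{-s_a-l_b}(1-F)^2$$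
by parts 1 and 3 if $\mathsf d$ divides all increments; otherwise both sides vanish. Under the candidate law, $(s,l)$ has mass
$$(1-F)F^a\prod_i\frac{f_{s_i-s_{i-1}}\rho^{-(s_i-s_{i-1})}}F\cdot(1-F)F^b\prod_j\frac{f_{l_j-l_{j-1}}\rho^{-(l_j-l_{j-1})}}F,$$
which is the same number. The candidate law is a probability on a countable set, so Scheffé's lemma upgrades pointwise convergence to total variation. $\square$

It remains to prove (S).

## 5. When decay is regular, and a moment sequence for which (S) fails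

Write again $a_n=u_n\rho^{-n}$. If there is $C$ with $a_{n-k}\le Ca_n$ for $0\le k\le n/2$ (indices in $\mathsf d\mathbb Z$, $n$ large), then (S) is immediate:
$$\sum_{K\le k\le n-K}\frac{u_ku_{n-k}}{u_n}=\sum_{K\le k\le n-K}\frac{a_ka_{n-k}}{a_n}\le2C\sum_{k\ge K}a_k\xrightarrow[K\to\infty]{}0 .$$
For instance, for simple random walk on $\mathbb Z^3$ the local central limit theorem gives $\rho=1$ and $u_{2n}\sim c\,n^{-3/2}$, so this applies.

For a general transitive graph nothing so regular is available. A natural attempt is to use only what Section 3 provides: $v_k=u_{2k}$ is the moment sequence of a measure on $[0,\varrho]$, the ratios converge, and $\sum v_k\varrho^{-k}<\infty$. These facts do not imply the even-time form of (S), as the following sequence with $\varrho=1$ shows. Choose integers $n_1<n_2<\cdots$, divisible by $4$, with $n_i\ge2^i$, and let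
$$v_k=\frac1Z\sum_{i\ge1}\frac1{n_i}e^{-2^ik/n_i},\qquad Z=\sum_i\frac1{n_i}.$$
This is the moment sequence of a probability on $[0,1)$. Take the $n_i$ sparse: inductively, $n_i$ is so large that
$$\frac1{n_i}\le2^{-i}\frac{e^{-2^j}}{n_j}\ (j<i),\qquad \sum_{j<i}\frac1{n_j}e^{-2^jn_i/n_j}\le\frac{e^{-2^i}}{n_i},$$
which is possible since, as $n_i\to\infty$, the last left side decays exponentially in $n_i$. Taking the ratios $2^i/n_i$ also to tend to $0$, we have $v_k^{1/k}\to1$, so $v_{k+1}/v_k\uparrow1$. Since $1-e^{-x}\ge x/2$ on $[0,1]$, $\sum_kv_k\le Z^{-1}\sum_i2\cdot2^{-i}<\infty$. At $n=n_i$ the terms $j\ne i$ of $Zv_n$ sum to at most $2e^{-2^i}/n_i$, so $v_n\le3e^{-2^i}/(Zn_i)$, while $v_kv_{n-k}\ge e^{-2^i}/(Zn_i)^2$ for all $0\le k\le n$. Hence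
$$\sum_{n/4\le k\le3n/4}\frac{v_kv_{n-k}}{v_n}\ge\frac{n_i}2\cdot\frac1{3Zn_i}=\frac1{6Z},$$
and the middle sums do not become small. So (S) must come from the walk on $V$ and not from the sequence alone.

The example shows the shape of a failure: on a long stretch of times $v_k$ is close to a constant times a pure exponential $e^{-sk}$, the constant being tiny and the stretch long enough that $\sum v_ke^{sk}$ over it is of order one. We call this a plateau. The next section shows that every failure of (S) contains a plateau, and places on it the kernel of Section 1.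

## 6. Plateaus, and the two weights

**Step 1: even times suffice.** *We remove parity.* It is enough to prove
$$\lim_{K\to\infty}\limsup_n\sum_{K\le k\le n-K}\frac{v_kv_{n-k}}{v_n}=0.\tag{S$'$}$$
For $\mathsf d=2$ this is (S). For $\mathsf d=1$ put $m=\lfloor n/2\rfloor$ and $k'=\lfloor k/2\rfloor$. Since $|t|\le1$ on $\operatorname{supp}\mu$, $u_{2j+1}\le u_{2j}$, so $u_k\le v_{k'}$. As $\lfloor(n-k)/2\rfloor\in\{m-k'-1,m-k'\}$ and $r_j\le1/u_2$, also $u_{n-k}\le v_{\lfloor(n-k)/2\rfloor}\le u_2^{-1}v_{m-k'}$. By part 1, $u_n\ge C^{-1}v_m$ for large $n$. Each $k'$ arises from at most two $k$, and $\lfloor K/2\rfloor\le k'\le m-\lfloor K/2\rfloor$. So the sum in (S) is at most $2Cu_2^{-1}$ times a sum as in (S$'$) with $m,\lfloor K/2\rfloor$ in place of $n,K$.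

**Step 2: the even kernel.** *We fix the kernel whose powers we weigh.* Let $\Pi=P^2$ on $V_0=\{x:p_{2k}(o,x)>0\text{ for some }k\}$, and $q_k=\Pi^k$. The set $V_0$ is infinite: every vertex outside $V_0$ is reached in an odd number of steps, hence is a $P$-neighbor of $V_0$, so if $V_0$ were finite, $V$ would be finite by finite range. $V_0$ is the communication class of $o$ under $P^2$, so $\Pi$ is a symmetric, irreducible, finite-range Markov kernel on it. If $g$ in the group maps $o$ to $x\in V_0$, it maps the class of $o$ to the class of $x$, which is again $V_0$; so $\Pi$ is invariant under a group transitive on $V_0$. Let $\pi_*>0$ be the smallest positive entry of $\Pi$ (by transitivity, one row shows all values). Each $q_k$ is positive semidefinite with $q_k(x,x)=v_k$, hence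
$$0\le q_k(x,y)\le v_k .$$

**Step 3: a window from a failure.** *We extract a long window on which the tilted sequence has mass.* Suppose (S$'$) fails. The limsup in (S$'$) is nonincreasing in $K$, so it stays above some $2c>0$; using $k\leftrightarrow n-k$, there are sequences $K=K_\nu\to\infty$ and $n=n_\nu\ge2K_\nu$ with
$$\sum_{K\le k\le n/2}\frac{v_kv_{n-k}}{v_n}\ge c .$$
Put $N=\lceil n/2\rceil$, $e^s:=r_N$, and $b_k:=v_ke^{sk}$; all depend on $\nu$, which we mostly suppress. For $k\le n/2$, $v_{n-k}/v_n=\prod_{j=n-k}^{n-1}r_j\le r_N^k=e^{sk}$, because these $j$ are at least $N$. Hence $\sum_{K\le k\le N}b_k\ge c$. Since $b_{k+1}/b_k=r_N/r_k\le1$ for $k\le N$, $b$ is nonincreasing on $[0,N+1]$. Moreover $s\to\log(1/\varrho)$. Also $s>0$: if $\rho<1$ then $r_N\ge1/\varrho>1$; if $\rho=1$ and $r_N=1$, then $r_j=1$ for all $j\ge N$ and $v$ is eventually a positive constant, contradicting $\sum_kv_k\le U(1)<\infty$. All this survives if $K_\nu$ is decreased but still tends to infinity.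

**Lemma 2.** After changing $c,K_\nu,N_\nu$ (keeping $s_\nu$) and restricting to large $\nu$:

* (a) $b$ is nonincreasing on $[0,N+1]$, and $b_{N+j}\le e^{sj}b_N$ for $j\ge0$;
* (b) $K\to\infty$, $4K<N$, $N/K\to\infty$, $Kb_K\to0$, $b_N\le4c/N$;
* (c) $c\le\sum_{K\le k\le N}b_k\le2c$;
* (d) $T(m):=\limsup_\nu\sum_{m\le k\le4K}b_k\to0$ as $m\to\infty$;
* (e) if $\rho=1$, then $s\to0$ and $sK\to\infty$.

*Proof.* Suppose first that $\rho<1$. For fixed $k$, $b_k\to v_k\varrho^{-k}$, and $\sum_kv_k\varrho^{-k}\le U(\rho^{-1})<\infty$. Decrease $K_\nu$ so slowly growing that $K_\nu\to\infty$, $4K_\nu<N_\nu$, and $b_k\le2v_k\varrho^{-k}$ for $k\le4K_\nu$. Then (d) holds and $\sum_{K/2\le k\le4K}b_k\to0$.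

Suppose next that $\rho=1$; then $s\to0$. Choose integers $k_\nu\to\infty$ with $k_\nu\le K_\nu$ and $s_\nu k_\nu\le1$. As $\sum_kv_k<\infty$, we can choose $L_\nu\to\infty$ with $e^{5L_\nu}\sum_{k\ge k_\nu}v_k\to0$. Redefine $K_\nu:=\lceil L_\nu/s_\nu\rceil$. Then $4K_\nu s_\nu\le4L_\nu+4s_\nu\le5L_\nu$ for large $\nu$, so
$$\sum_{k_\nu\le k\le4K_\nu}b_k\le e^{4K_\nu s_\nu}\sum_{k\ge k_\nu}v_k\to0 .$$
The sum $\sum_{k_\nu\le k\le N}b_k$ is at least $c$, because $k_\nu$ was at most the old $K_\nu$. Therefore $4K<N$ and $\sum_{K\le k\le N}b_k\ge c/2$ eventually; rename $c/2$ as $c$. For $k\le k_\nu$ we have $b_k\le e\,v_k$, so $T(m)\le e\sum_{k\ge m}v_k$ and (d) holds. As $k_\nu\le1/s_\nu\le K_\nu/2$ eventually, $\sum_{K/2\le k\le4K}b_k\to0$. Also $sK\ge L\to\infty$.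

In both cases, monotonicity gives $Kb_K\le2\sum_{K/2\le k\le K}b_k\to0$. Now replace $N$ by the least integer for which $\sum_{K\le k\le N}b_k\ge c$; it is at most the old one, so the monotonicity in (a) persists. Since $\sum_{K\le k\le4K}b_k\to0$, still $4K<N$. The sum is at most $c+b_K\le2c$. From $Nb_K\ge\sum_{K\le k\le N}b_k\ge c$ we get $N/K\ge c/(Kb_K)\to\infty$. From $(N-K)b_N\le2c$ and $N-K\ge N/2$ we get $b_N\le4c/N$. Finally $v_{N+j}\le v_N$ gives $b_{N+j}\le e^{sj}b_N$. $\square$

Since $b_k\le b_0=1$ for $k\le N$, (c) and (d) give a constant $C_0$ with $\sum_{k\le N}b_k\le C_0$ for large $\nu$.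

**Step 4: two weights on the plateau.** *We choose $z_1<z_2$ as announced in Section 1.* Fix $D\ge10$ and $\delta\in(0,\frac14]$. Let
$$B(w)=\sum_{K\le k\le N}e^{-wk}b_k,\qquad w_2=\frac DN,\qquad B_2=B(w_2),$$
and let $w_1>w_2$ be the solution of $B_1:=B(w_1)=\delta B_2$; it exists since $B$ decreases continuously to $0$. (The letter $B$ now denotes the mass as a function of the damping $w$.) For $\iota\in\{1,2\}$ put $z_\iota=e^{s-w_\iota}$ and $\beta_k^{(\iota)}=z_\iota^kv_k=e^{-w_\iota k}b_k\le b_k$. So $z_1<z_2$. The damping $w_2$ makes the upper half of the window negligible, and for large $\nu$ the following hold.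

* By monotonicity of $b$, the average of $b$ over $[K,N/D]$ is at least its average over $[K,N]$, so (c) and $K/N\to0$ give
$$B_2\ge e^{-1}\sum_{K\le k\le N/D}b_k\ge\frac{c}{6D},\qquad B_2\le2c,\qquad B_1\ge\frac{\delta c}{6D}.\tag{2}$$
* With $\varepsilon_D:=12De^{-D/2}$,
$$\sum_{N/2\le k\le N}\beta_k^{(2)}\le2ce^{-D/2}\le\varepsilon_DB_2.\tag{3}$$
* $w_1K\to0$. Indeed, for fixed $\eta>0$, $B(\eta/K)\le b_K\sum_{k\ge0}e^{-\eta k/K}\le b_K(K/\eta+1)\to0$, while $B_1$ is bounded below, so $w_1<\eta/K$ eventually. Hence $w_2<w_1\to0$; and $w_1/s=w_1K/(sK)\to0$ if $\rho=1$.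

**Step 5: the kernels and their shifts.** *We record how little $g$ changes when the window is shifted.* Let
$$g_\iota(x,y)=\sum_{K\le k\le N}z_\iota^kq_k(x,y),\qquad h_\iota=\frac{g_\iota}{B_\iota}.$$
These are positive semidefinite and invariant, $h_\iota(x,x)=1$ and $0\le h_\iota\le1$. For $l\ge0$ let
$$g_\iota^{[l]}(x,y):=\sum_{K+l\le k\le N+l}z_\iota^kq_k(x,y)=\sum_{x'}z_\iota^lq_l(x,x')\,g_\iota(x',y).$$
For $l\le N-K$ the difference is $g_\iota^{[l]}-g_\iota=\sum_{N<k\le N+l}z_\iota^kq_k-\sum_{K\le k<K+l}z_\iota^kq_k$, and $z_\iota^kq_k\le\beta_k^{(\iota)}\le b_k$ with Lemma 2(a) gives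
$$|g_\iota^{[l]}-g_\iota|\le l\,b_K+l\,e^{sl}\,b_N.\tag{4}$$
From here on, $o(1)$ means: tends to $0$ as $\nu\to\infty$ with all other parameters fixed, uniformly in vertices. For fixed $l$ the bound (4) is $o(1)$. If $\rho=1$ it is $o(1)$ uniformly over $l\le1/s$: there $l\le K\le N-K$ eventually, $lb_K\le Kb_K/(sK)\to0$, and $le^{sl}b_N\le4ec/(sN)\to0$. Note also $g_\iota^{[l]}(x,y)\le g_\iota^{[l]}(o,o)$.

We now contradict the existence of a plateau, separately for $\rho<1$ and $\rho=1$.

## 7. Spectral radius less than one: retracing $R$ steps backward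

Consider a path from $o$ that makes $J$ steps and then a long excursion of $k\in[K,N]$ steps back to $o$. The first candidate for $\zeta$ is the number of later visits to the first part, $\#\{t:x_{J+t}=x_j\}$, averaged over $j\le J$. Its mean works out, but its second moment does not. Two points $x_i,x_j$ with $i<j$ may be revisited in reverse order, which contributes $B_2^3$, or in the same order, for which the only bound we have is another $B_2^3$. (Put $R=0$ in (α) and (β) below.) With $M_2[\zeta^2]\le2B_2^3$, Chebyshev's inequality only says $M_2(\zeta\le B_2/2)\le4B_2$, which is no information. The remedy is to ask the path to retrace a whole stretch of $R$ steps backward. A retraced stretch fits the reverse order exactly, and costs a factor $z_2^{-2R}$ in the same order. Since $z_2\to1/\varrho$, this factor is small if $\rho<1$ and $R$ is large. If $\rho=1$ it tends to $1$, which is why that case needs another argument.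

**Step 1: parameters, measures and functional.** *We set up the objects.* Let $\delta=1/64$. Fix $R\ge1$ with $\varrho^{2R}\le\frac12\,10^{-4}$ and $D\ge10$ with $\varepsilon_D\le10^{-4}$. Since $z_2\to1/\varrho>1$, eventually $z_2\ge1$ and $z_2^{-2R}\le10^{-4}$. Let $J>R$ be fixed; eventually $J+R\le K$. Write $\tilde B$ for any quantity of the form $B_2+o(1)$; so $g_2^{[l]}(x,y)\le\tilde B$ for bounded $l$, by (4).

For $z\in\{z_1,z_2\}$ let $M_z$ be the measure on paths $x_0,\dots,x_{J+k}$ in $V_0$ with $x_0=x_{J+k}=o$ and $K\le k\le N$, with weight $z_2^Jz^k\prod_{l=1}^{J+k}\Pi(x_{l-1},x_l)$. Write $M_\iota=M_{z_\iota}$; then $M_1\le M_2$. For $0\le j\le J-R$ put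
$$W_j(t)=\frac{\mathbf 1[x_{J+t}=x_{j+R},\ x_{J+t+R}=x_j]}{q_R(x_j,x_{j+R})},\qquad Z_j=\sum_{t=K}^{k-R-K}W_j(t),$$
$$\zeta=\frac{z_2^{-2R}}{n_J}\sum_{j=0}^{J-R}Z_j,\qquad n_J=J-R+1.$$
On paths of positive weight $q_R(x_j,x_{j+R})\ge\pi_*^R$, so $W_j(t)\le\pi_*^{-R}\,\mathbf 1[x_{J+t}=x_{j+R}]$.

**Step 2: masses.** *We check that $M_\iota$ has mass about $B_\iota$.* We have $M_{z_\iota}[1]=(z_2/z_\iota)^J\sum_{K+J\le k\le N+J}z_\iota^kv_k=(z_2/z_\iota)^Jg_\iota^{[J]}(o,o)$. As $z_2/z_1=e^{w_1-w_2}\to1$, (4) gives $M_\iota[1]=B_\iota+o(1)$.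

**Step 3: first moments.** *We show $M_1[\zeta]\le B_1^2+o(1)$ and $M_2[\zeta]\gtrsim B_2^2$.* Fix $j,t,k$ and write $x=x_j$, $x'=x_{j+R}$, $t'=k-t-R$. The path goes $o\to x\to x'\to x_J$ in $j$, $R$, $J-j-R$ steps, then $x_J\to x'\to x\to o$ in $t$, $R$, $t'$ steps. Summing over $x_J$ gives
$$\sum_{x,x'}q_j(o,x)\,q_R(x,x')\,q_{J-j-R+t}(x',x')\,\frac{q_R(x',x)}{q_R(x,x')}\,q_{t'}(x,o)=v_{J-j-R+t}\,v_{j+t'},$$
by symmetry of $q_R$ and $\sum_{x'}q_R(x,x')=1$. The conditions are $t,t'\ge K$ and $t+t'+R=k\le N$. Distributing the powers of $z$,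
$$M_z[Z_j]=z_2^J\,z^{2R-J}\sum_{\substack{t,t'\ge K\\ t+t'+R\le N}}\big(z^{J-j-R+t}v_{J-j-R+t}\big)\big(z^{j+t'}v_{j+t'}\big).$$
For $z=z_1$, extend the sum to all $t,t'\in[K,N]$: the two factors sum to $g_1^{[J-j-R]}(o,o)$ and $g_1^{[j]}(o,o)$, so $M_1[\zeta]\le(z_2/z_1)^{J-2R}(B_1+o(1))^2=B_1^2+o(1)$. For $z=z_2$, restrict to $t,t'\in[K,(N-R)/2]$. Each of the two sums is $B_2$ minus boundedly many terms of size at most $b_K$, minus at most $\sum_{N/2\le k\le N}\beta_k^{(2)}$. By (3), $M_2[\zeta]\ge B_2^2(1-\varepsilon_D)^2-o(1)$.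

**Step 4: second moment, separated pairs.** *We show that their contribution is nearly $B_2^3$; this is where retracing pays.* We have
$$M_2[\zeta^2]=\frac{z_2^{-4R}}{n_J^2}\sum M_2[W_i(t)W_j(\hat t)]$$
over ordered pairs $((i,t),(j,\hat t))$. Call a pair separated if $|i-j|\ge R$ and $|t-\hat t|\ge K+R$. Let $i<j$; for $i>j$ exchange the names of the two members. Write $x,x',y,y'$ for $x_i,x_{i+R},x_j,x_{j+R}$; the path begins $o\to x\to x'\to y\to y'\to x_J$ in $i$, $R$, $j-R-i$, $R$, $J-j-R$ steps.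

(α) Reverse order, $\hat t<t$. From $x_J$ the path goes to $y'$ ($\hat t\ge K$ steps), $y$ ($R$), $x'$ ($t-\hat t-R\ge K$), $x$ ($R$), $o$ ($k-t-R\ge K$). The denominators $q_R(x,x')$ and $q_R(y,y')$ cancel the two return passages of length $R$. Summing over $x_J$ gives $v_{(J-j-R)+\hat t}$; then the sum over $y'$ of $q_R(y,y')$ is $1$; the sum over $y$ gives $v_{(j-R-i)+(t-\hat t-R)}$; the sum over $x'$ gives $1$; the sum over $x$ gives $v_{i+(k-t-R)}$. The exponent $J+k$ of $z_2$ is the sum of these three indices plus $4R$. Summing over the three long lengths in $[K,N]$ gives at most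
$$z_2^{4R}\,g_2^{[J-j-R]}(o,o)\,g_2^{[j-R-i]}(o,o)\,g_2^{[i]}(o,o)\le z_2^{4R}\tilde B^3.$$

(β) Same order, $t<\hat t$. From $x_J$ the path goes to $x'$ ($t$ steps), $x$ ($R$), $y'$ ($\hat t-t-R\ge K$), $y$ ($R$), $o$ ($k-\hat t-R\ge K$). After cancelling denominators and summing over $x_J$ and over the long lengths, the contribution is at most
$$z_2^{4R}\sum_{x,x',y,y'}z_2^iq_i(o,x)\,q_R(x,x')\,z_2^{j-R-i}q_{j-R-i}(x',y)\,q_R(y,y')\;g_2^{[J-j-R]}(y',x')\,g_2(x,y')\,g_2(y,o),$$
the four passages of length $R$ accounting for $z_2^{4R}$. Bound $g_2^{[J-j-R]}(y',x')\le\tilde B$. Then $\sum_{y'}q_R(y,y')g_2(y',x)=z_2^{-R}g_2^{[R]}(y,x)\le z_2^{-R}\tilde B$. What remains is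
$$\sum_{x,x',y}z_2^iq_i(o,x)q_R(x,x')z_2^{j-R-i}q_{j-R-i}(x',y)g_2(y,o)=z_2^{-R}\sum_yz_2^jq_j(o,y)g_2(y,o)=z_2^{-R}g_2^{[j]}(o,o)\le z_2^{-R}\tilde B .$$
So (β) contributes at most $z_2^{4R}z_2^{-2R}\tilde B^3$.

There are at most $n_J^2$ ordered pairs $(i,j)$, so separated pairs contribute at most $(1+z_2^{-2R})\tilde B^3\le(1+10^{-4})\tilde B^3$ to $M_2[\zeta^2]$.

**Step 5: second moment, the other pairs.** *We show that they are negligible once $J$ is large.* For $R\le p\le p'\le J$, $l=p'-p$ and $r\ge0$, let $N_r^+$ (resp. $N_r^-$) be the $M_2$-integral of the number of $(t,\hat t)$ with $x_{J+t}=x_p$, $x_{J+\hat t}=x_{p'}$, $\hat t-t=r$ (resp. $t-\hat t=r$), $\min(t,\hat t)\ge K$ and $\max(t,\hat t)\le k-K$. With $x=x_p$ and $y=x_{p'}$, summing over $x_J$ and the two long lengths,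
$$N_r^+\le\sum_{x,y}z_2^pq_p(o,x)\,z_2^lq_l(x,y)\,g_2^{[J-p']}(y,x)\,z_2^rq_r(x,y)\,g_2(y,o),$$
$$N_r^-\le\sum_{x,y}z_2^pq_p(o,x)\,z_2^lq_l(x,y)\,g_2^{[J-p']}(y,y)\,z_2^rq_r(y,x)\,g_2(x,o).$$
Writing $\beta=\beta^{(2)}$, we get three bounds.

* In $N_r^+$ use $g_2^{[J-p']}\le\tilde B$ and $z_2^rq_r\le\beta_r$; the remaining sum is $g_2^{[p']}(o,o)$. So $N_r^+\le\tilde B^2\beta_r$.
* For $r<m$ with $m$ fixed, use instead $z_2^lq_l\le\beta_l$; the remaining sum is $g_2^{[p+r]}(o,o)$. So $N_r^+\le\tilde B^2\beta_l$.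
* In $N_r^-$ the sum over $y$ gives $z_2^{l+r}v_{l+r}=\beta_{l+r}$, and the sum over $x$ gives $g_2^{[p]}(o,o)$. So $N_r^-\le\tilde B^2\beta_{l+r}$.

By the bound on $W$, for given $(i,j)$, with $p=\min(i,j)+R$ and $p'=\max(i,j)+R$, the sum of $M_2[W_i(t)W_j(\hat t)]$ over pairs with $|t-\hat t|\in\mathcal R$ is at most $\pi_*^{-2R}\sum_{r\in\mathcal R}(N_r^++N_r^-)$.

Near pairs: $|t-\hat t|<K+R\le2K$, any $i,j$. Each $(p,p')$ comes from at most two ordered pairs $(i,j)$, and each $l$ from at most $n_J$ pairs $(p,p')$. Let $S_m=\sum_{m\le k\le4K}b_k$. Since $z_2^{-4R}\le1$, for fixed $m$ and large $\nu$ the contribution to $M_2[\zeta^2]$ is at most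
$$\frac{2\pi_*^{-2R}}{n_J^2}\,n_J\tilde B^2\sum_{0\le l<n_J}\Big(m\,b_l+\sum_{m\le r<2K}b_r+\sum_{l\le k<l+2K}b_k\Big)\le4\pi_*^{-2R}\tilde B^2\Big(\frac{mC_0}{n_J}+S_m\Big).$$
Indeed $\sum_lmb_l\le mC_0$; the middle sum is at most $S_m$ for each $l$; the last is at most $C_0$ for $l<m$, and at most $S_m$ for $l\ge m$, since $l+2K\le4K$.

Pairs with $|i-j|<R$ and $|t-\hat t|\ge K+R$: there are at most $2Rn_J$ ordered index pairs, and for each $\sum_{K\le r\le N}(N_r^++N_r^-)\le\tilde B^2\big(B_2+g_2^{[l]}(o,o)\big)\le2\tilde B^3$. The contribution is at most $4R\pi_*^{-2R}\tilde B^3/n_J$.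

By (2), $c/(6D)\le B_2\le2c$ with $c,D,R$ fixed. Choose $m$ with $T(m)$ small enough, then $J$ large, then $\nu$ large: these pairs contribute at most $10^{-4}B_2^3$.

**Step 6: the contradiction.** *We compare $M_1$ with $M_2$ on $\{\zeta\le B_2/2\}$.* For large $\nu$,
$$M_2[(\zeta-B_2)^2]\le B_2^3(1+2\cdot10^{-4})-2B_2^3(1-2\cdot10^{-4})+B_2^3+o(1)\le7\cdot10^{-4}B_2^3,$$
so by Chebyshev $M_2(\zeta\le B_2/2)\le4\cdot7\cdot10^{-4}B_2=0.0028\,B_2$. By Markov's inequality for $M_1$,
$$M_1(\zeta\le B_2/2)\ge B_1-\frac{2B_1^2}{B_2}-o(1)=\frac{B_2}{64}\cdot\frac{31}{32}-o(1)\ge0.015\,B_2 .$$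
This contradicts $M_1\le M_2$. So (S$'$) holds if $\rho<1$. $\square$

## 8. Spectral radius one: killing the walk at two clouds

Now $s\to0$ and $z_\iota\to1$, and $h_\iota$ is close to $1$ at bounded distance, as we show in Step 1. The conflict of weights is used as follows. Kill the walk near two vertices $x,y$ at a rate tuned so that the killing is mild at weight $z_1$. Then a fair part of the mass $g_1(x,y)$ survives. At weight $z_2$, where the mass is $1/\delta$ times larger, the same killing is strong, and it cuts the connection from $x$ to $y$ unless $h_2(x,y)$ is near $1$.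

**A two-point model.** Replace the Green kernel at weight $z_2$ by $B_2H$ with $H=\begin{pmatrix}1&h\\h&1\end{pmatrix}$, $0\le h<1$, and kill at both points at rate $\lambda$; with $\kappa=\lambda B_2$ the killed kernel is $B_2(H^{-1}+\kappa)^{-1}$. Since $H$ has eigenvalues $1\pm h$, the off-diagonal entry of $(H^{-1}+\kappa)^{-1}$ is
$$\frac12\Big[\frac{1+h}{1+\kappa(1+h)}-\frac{1-h}{1+\kappa(1-h)}\Big]=\frac h{(1+\kappa(1+h))(1+\kappa(1-h))}\le\frac h{\kappa^2(1-h^2)} .$$
If $\lambda B_1=\frac14$, then $\kappa=1/(4\delta)$ and the killed connection is at most $16\delta^2B_2/(1-h^2)$. At weight $z_1$ it should be of order $B_1h_1=\delta B_2h_1$. Monotonicity then suggests $h_1\le C\delta/(1-h_2^2)$, which is Lemma 3 below. Killing at the single vertices $x$ and $y$ does not fit the model, because $\sum_kz^kq_k(x,x)$ also contains the short times $k<K$, of total size at least $1$, which is not small compared with $B_\iota$. Spreading the killing over a large ball, a cloud, makes the short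 times negligible, and $h$ is nearly constant on a cloud.

**Step 1: parameters and neighbors.** *We fix constants and show that $h_\iota$ varies slowly.* Let $\delta=10^{-8}$, $\theta=\delta^2/100$, and fix $D\ge10$ with $\varepsilon_D\le\theta$. Since $h_\iota$ is positive semidefinite with unit diagonal, there are unit vectors $\xi_x^{(\iota)}$ in a Hilbert space with $\langle\xi_x^{(\iota)},\xi_y^{(\iota)}\rangle=h_\iota(x,y)$. Then (dropping $\iota$)
$$\|\xi_x-\xi_y\|^2=2(1-h(x,y)),\qquad|h(a,x)-h(a,y)|\le\|\xi_x-\xi_y\|.$$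
Since $g_\iota^{[1]}(x,x)\ge g_\iota(x,x)-z_\iota^Kq_K(x,x)\ge B_\iota-b_K$ and $g_\iota^{[1]}(x,x)=z_\iota\sum_y\Pi(x,y)g_\iota(y,x)$,
$$\sum_y\Pi(x,y)(1-h_\iota(x,y))\le1-z_\iota^{-1}\Big(1-\frac{b_K}{B_\iota}\Big)\to0 .$$
Positive entries of $\Pi$ are at least $\pi_*$, so $1-h_\iota(x,y)=o(1)$ whenever $\Pi(x,y)>0$. By the triangle inequality for the $\xi$'s, the same holds for all $x,y$ at bounded distance in the graph of $\Pi$.

**Step 2: clouds.** *We choose balls on which short times do not matter.* Let $C_x$ be the ball of radius $r$ about $x$ in the graph of $\Pi$, and $m_x$ the uniform probability on $C_x$. By transitivity $|C_x|=n_r$ does not depend on $x$, and $n_r\ge r+1$ as $V_0$ is infinite and connected. For kernels $q$ we write $(m q)(u)=\sum_am(a)q(a,u)$, $(qm)(u)=\sum_bq(u,b)m(b)$ and $mqm'=\sum_{a,b}m(a)q(a,b)m'(b)$. By Step 1, for fixed $r$ there is $\omega=o(1)$ with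
$$|h_\iota(a,b)-h_\iota(x,y)|\le2\omega\qquad(a\in C_x,\ b\in C_y,\ \iota=1,2).$$
Let $\ell_\iota=\sum_{0\le k<K}z_\iota^kq_k$ be the short-time part. For $k<m$ use $\sum_aq_k(a,u)=1$ and $z_\iota\le e^s$; for $k\ge m$ use $z_\iota^kq_k\le b_k$. Thus
$$(m_x\ell_\iota)(u)\le\chi:=\frac{m\,e^{sm}}{n_r}+\sum_{m\le k\le4K}b_k\qquad\text{for all }x,u .$$
As $B_1\ge\delta c/(6D)$ and $T(m)\to0$, choosing $m$, then $r$, then $\nu$ large gives
$$2\omega\le\theta,\qquad\chi\le\theta B_1\le\theta B_2 .$$

**Lemma 3.** For all large $\nu$ and all $x,y\in V_0$: $\ h_1(x,y)\,(1-h_2(x,y)^2)\le67\,\delta$.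

*Proof.* **Step 3: the killed kernels.** *We introduce killing and the identity that controls it.* Let $\lambda=1/(4B_1)$, let $\Lambda$ be the diagonal matrix with entries $\lambda(m_x(u)+m_y(u))$, $\Delta=(1+\Lambda)^{-1}$ and $q_k^\Lambda=\Delta(\Pi\Delta)^k$. Since $0\le\Delta\le1$, $0\le q_k^\Lambda\le q_k$. As formal power series in $z$ whose coefficients are finite-range matrices, $A=1-z\Pi$ has inverse $\sum z^kq_k$, and $A+\Lambda=\Delta^{-1}-z\Pi$ has inverse $\sum z^kq_k^\Lambda$. From $A^{-1}=(A+\Lambda)^{-1}(A+\Lambda)A^{-1}=(A+\Lambda)^{-1}+(A+\Lambda)^{-1}\Lambda A^{-1}$ we read off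
$$q_k=q_k^\Lambda+\sum_{i+j=k}q_i^\Lambda\,\Lambda\,q_j.\tag{5}$$
Let $\gamma_\iota=\sum_{K\le k\le N}z_\iota^k\,m_xq_k^\Lambda m_y$. Then $\gamma_1\le\gamma_2$. Write $h_\iota=h_\iota(x,y)$ and $G_\iota^n=\sum_{0\le k\le n}z_\iota^kq_k$.

**Step 4: lower bound for $\gamma_1$.** *At weight $z_1$ the killing removes at most about half.* By (5) and $q_i^\Lambda\le q_i$, $q_k^\Lambda\ge q_k-\sum_{i+j=k}q_i\Lambda q_j$. Sum over $K\le k\le N$ and enlarge the subtracted sum to all $0\le i,j\le N$:
$$\gamma_1\ge m_xg_1m_y-\lambda\sum_{p\in\{x,y\}}\sum_um_p(u)\,(m_xG_1^N)(u)\,(G_1^Nm_y)(u).$$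
Here $G_1^N=\ell_1+g_1$. For $u\in C_x$, $(m_xG_1^N)(u)\le\chi+B_1\le B_1(1+\theta)$ and $(G_1^Nm_y)(u)\le\chi+B_1(h_1+2\omega)\le B_1(h_1+2\theta)$. For $u\in C_y$ the roles are exchanged. With $\lambda B_1=\frac14$,
$$\gamma_1\ge B_1(h_1-\theta)-\tfrac12B_1(1+\theta)(h_1+2\theta)\ge B_1\big(\tfrac12h_1-3\theta\big).$$

**Step 5: two inequalities at weight $z_2$.** *We reproduce the two-point model with errors.* Let $n=\lfloor N/2\rfloor$ and
$$X=\sum_{k\le n}z_2^k\,m_xq_k^\Lambda m_x,\qquad Y=\sum_{k\le n}z_2^k\,m_xq_k^\Lambda m_y,\qquad\hat x=\frac X{B_2},\quad\hat y=\frac Y{B_2},\quad\kappa=\lambda B_2=\frac1{4\delta},\quad h=h_2(x,y).$$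
By (3), $\sum_{n<k\le N}z_2^kq_k\le\varepsilon_DB_2\le\theta B_2$ entrywise. So for $u\in C_p$ and $p,q\in\{x,y\}$,
$$(G_2^nm_q)(u)\ge(g_2m_q)(u)-\varepsilon_DB_2\ge B_2(h_2(p,q)-2\theta),$$
$$(G_2^nm_q)(u)\le\chi+B_2\min(1,h_2(p,q)+2\omega).$$
Thus $(G_2^nm_q)(u)\le B_2(1+\theta)$ always, and $(G_2^nm_q)(u)\le B_2(h+2\theta)$ if $\{p,q\}=\{x,y\}$. Likewise $m_xG_2^Nm_y\le B_2(h+2\theta)$.

Apply (5) between $m_x$ and $m_y$, sum over $k\le N$, and keep only $i,j\le n$ in the last term (allowed, since $2n\le N$ and all terms are nonnegative). In that term, the part of $\Lambda$ on $C_x$ gives at least $\lambda XB_2(h-2\theta)^+$ and the part on $C_y$ at least $\lambda YB_2(1-2\theta)$. Next apply (5) between $m_x$ and $m_x$, sum over $k\le n$, and enlarge the last term to all $i,j\le n$; its two parts are at most $\lambda XB_2(1+\theta)$ and $\lambda YB_2(h+2\theta)$, while the left side is at least $B_2(1-2\theta)$. Dividing by $B_2$,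
$$h+2\theta\ \ge\ \hat y+\kappa\big[\hat x(h-2\theta)^++\hat y(1-2\theta)\big],\tag{6}$$
$$1-2\theta\ \le\ \hat x+\kappa\big[\hat x(1+\theta)+\hat y(h+2\theta)\big].\tag{7}$$

**Step 6: solving for $\hat y$.** *We bound $\hat y$ by $33\delta^2/(1-h^2)$.* If $1-h^2<2\theta$ the lemma is trivial (this includes $x=y$), so assume $1-h^2\ge2\theta$.

If $h\le2\theta$, (6) gives $\hat y\le4\theta/(\kappa(1-2\theta))=16\theta\delta/(1-2\theta)\le20\theta\delta\le33\delta^2/(1-h^2)$.

If $h>2\theta$, put $Q=1+\kappa(1+\theta)$. By (7), $Q\hat x\ge1-2\theta-\kappa\hat y(h+2\theta)$. Multiply (6) by $Q$ and insert this: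
$$\hat y\big[(1+\kappa(1-2\theta))Q-\kappa^2(h^2-4\theta^2)\big]\le(h+2\theta)Q-\kappa(h-2\theta)(1-2\theta).$$
The right side equals $h+2\theta+\kappa(4\theta+3\theta h-2\theta^2)\le h+2\theta+7\theta\kappa$. The bracket is at least
$$\kappa^2\big[(1-2\theta)(1+\theta)-h^2+4\theta^2\big]=\kappa^2\big[1-\theta+2\theta^2-h^2\big]\ge\kappa^2(1-h^2-\theta)\ge\tfrac12\kappa^2(1-h^2).$$
So, with $\kappa=1/(4\delta)$,
$$\hat y\le\frac{2(h+2\theta+7\theta\kappa)}{\kappa^2(1-h^2)}\le\frac{32\delta^2(1+2\theta)+56\theta\delta}{1-h^2}\le\frac{33\delta^2}{1-h^2}.$$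

**Step 7: comparing.** *We use $\gamma_1\le\gamma_2$.* By (3) and $q_k^\Lambda\le q_k$, $\gamma_2\le Y+\sum_{n<k\le N}\beta_k^{(2)}\le B_2(\hat y+\theta)$. Dividing $\gamma_1\le\gamma_2$ by $B_2$,
$$\delta\big(\tfrac12h_1-3\theta\big)\le\frac{33\delta^2}{1-h_2^2}+\theta,\qquad\text{i.e.}\qquad h_1\le\frac{66\delta}{1-h_2^2}+6\theta+\frac{2\theta}\delta\le\frac{67\delta}{1-h_2^2},$$
since $6\theta+2\theta/\delta=\frac{6}{100}\delta^2+\frac{1}{50}\delta\le\delta$. All estimates are uniform in $x,y$. $\square$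

Lemma 3 says that wherever $h_1$ is not small, $h_2$ is extremely close to $1$. Now run the chain for time about $1/s$. By near-harmonicity, $h_1$ seen from the current center decreases slowly, so few changes of center occur, and each change moves $\xi^{(2)}$ very little. But the mean of $h_2(o,X_l)$ must have dropped to $e^{-1}$ by time $1/s$.

**Step 8: recentering is slow.** *We bound the number of changes of center up to time $1/s$.* Let now $(X_l)$ be the chain with kernel $\Pi$ from $o$. Let $T_0=0$ and $T_{m+1}=\inf\{l>T_m:h_1(X_{T_m},X_l)<\frac12\}$, with $T_{m+1}=\infty$ if there is no such $l$ or $T_m=\infty$. For fixed $a$, the shift by one gives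
$$\Big|z_1\sum_y\Pi(x,y)h_1(a,y)-h_1(a,x)\Big|=\frac{|z_1^{N+1}q_{N+1}(x,a)-z_1^Kq_K(x,a)|}{B_1}\le\frac{b_K}{B_1},$$
because both terms in the numerator are in $[0,b_K]$ (recall $b_{N+1}\le b_K$).

Start the chain at $a$, let $\sigma=\frac16$, let $T$ be the first $l\ge1$ with $h_1(a,X_l)<\frac12$, and $p=\mathbb P(T\le\sigma/s)$. For $l\le\sigma/s$ we have $z_1^l\le e^{sl}\le e^\sigma$. Stop $z_1^lh_1(a,X_l)$ at $\tau=T\wedge\lfloor\sigma/s\rfloor$. It starts at $1$ and loses at most $e^\sigma b_K/B_1$ in conditional mean per step; at time $\tau$ it is at most $e^\sigma$, and less than $\frac12e^\sigma$ if $T\le\sigma/s$. So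
$$1-\frac\sigma s\,e^\sigma\frac{b_K}{B_1}\le e^\sigma\Big(1-\frac p2\Big).$$
As $b_K/s=Kb_K/(sK)\to0$, $p\le2(1-e^{-\sigma})+o(1)\le\frac13+o(1)\le\frac12$ for large $\nu$, uniformly in $a$.

Let $I_m=1$ if $T_m=\infty$ or $T_{m+1}-T_m>\frac1{6s}$, and $I_m=0$ otherwise. By the strong Markov property, $\mathbb P(I_m=0\mid X_0,\dots,X_{T_m})\le\frac12$, so for a set $A$ of indices, conditioning successively, $\mathbb P(I_m=0\ \forall m\in A)\le2^{-|A|}$. If $T_{40}\le1/s$, at most $5$ of the first $40$ increments exceed $\frac1{6s}$, so at least $35$ of $I_0,\dots,I_{39}$ vanish. Hence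
$$\mathbb P(T_{40}\le1/s)\le\binom{40}{35}2^{-35}=\frac{658008}{2^{35}}<0.01 .$$

**Step 9: each recentering moves $\xi^{(2)}$ little.** *We apply Lemma 3 along the path.* Let $T_m\le l\le T_{m+1}$ with $l<\infty$. If $l<T_{m+1}$, then $h_1(X_{T_m},X_l)\ge\frac12$. If $l=T_{m+1}$, then $h_1(X_{T_m},X_{l-1})\ge\frac12$, and Step 1 gives $h_1(X_{T_m},X_l)\ge\frac12-o(1)\ge\frac13$. By Lemma 3, $1-h_2(X_{T_m},X_l)^2\le201\delta$. Since $1-h\le1-h^2$ for $h\in[0,1]$,
$$\big\|\xi^{(2)}_{X_{T_m}}-\xi^{(2)}_{X_l}\big\|^2=2\big(1-h_2(X_{T_m},X_l)\big)\le402\,\delta .$$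

**Step 10: the contradiction.** *We compute $\mathbb E\,h_2(o,X_l)$ in two ways at $l=\lfloor1/s\rfloor$.* On $\{T_{40}>l\}$ there is $m\le39$ with $T_m\le l\le T_{m+1}$; going from $o$ through $X_{T_1},\dots,X_{T_m}$ to $X_l$ takes at most $40$ moves as in Step 9, so
$$\|\xi_o^{(2)}-\xi_{X_l}^{(2)}\|\le40\sqrt{402\,\delta}<0.081,\qquad h_2(o,X_l)=1-\tfrac12\|\xi_o^{(2)}-\xi_{X_l}^{(2)}\|^2\ge0.99 .$$
With Step 8, $\mathbb E\,h_2(o,X_l)\ge0.99\cdot0.99\ge0.98$. On the other hand $sl\to1$ and $w_2l\le D/(sN)\to0$, so $z_2^{-l}=e^{-(s-w_2)l}\to e^{-1}$. By (4), which is $o(1)$ uniformly over $l\le1/s$, and since $B_2$ is bounded below,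
$$\mathbb E\,h_2(o,X_l)=\sum_yq_l(o,y)\,\frac{g_2(y,o)}{B_2}=z_2^{-l}\,\frac{g_2^{[l]}(o,o)}{B_2}\longrightarrow e^{-1}<0.98 .$$
This is a contradiction, so (S$'$) holds if $\rho=1$.

Thus (S$'$) holds in both cases. By Section 6, Step 1, (S) holds; with part 1 it gives the equivalent form in part 2, and by Section 4 it gives parts 3 and 4. This proves Theorem 1, and the conjecture is true. $\blacksquare$
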